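\title{Inverse limits of rank-into-rank embeddings and perfect subsets of $\mathcal{P}(\lambda)$}

\begin{abstract}
Let $j\colon V_{\lambda+1}\to V_{\lambda+1}$ be an I1-embedding. We prove that a subset of $\mathcal{P}(\lambda)$ of cardinality greater than $\lambda$ contains the range of a perfect embedding of ${}^\omega\lambda$ whenever it is definable by a $\Sigma_1$-formula with parameters in $V_{\lambda+1}$, or over $V_\lambda$ by a $\Sigma^1_n$-formula with parameters in $V_{\lambda+1}$ for some $n\ge 1$. This answers two questions of Dimonte, Iannella and L\"ucke. The result holds level by level: for $n\ge2$, one embedding of $V_\lambda$ whose extension to $V_{\lambda+1}$ is $\Sigma^1_{2n+1}$-elementary suffices for all $\Sigma^1_n$-definable sets. The proof represents the points of the given set as images, under infinite compositions $k_0\circ k_1\circ\cdots$ of rank-into-rank embeddings, of sets of rank below $\lambda$, fixes one such set, and varies the embeddings.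
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We work in ZFC. For an ordinal $\alpha$, $V_\alpha$ is the $\alpha$-th level of the cumulative hierarchy, so that $V_{\alpha+1}$ is the power set $\mathcal{P}(V_\alpha)$. A map between structures is \emph{elementary} if it preserves the truth value of every first-order formula, and \emph{non-trivial} if it is not the identity. The \emph{critical point} $\mathrm{crit}(j)$ of an embedding $j$ is the least ordinal that it moves.

An \emph{I1-embedding} is a non-trivial elementary map $j\colon V_{\lambda+1}\to V_{\lambda+1}$. Its critical point is below $\lambda$, and $\lambda=\sup_{n<\omega}\lambda_n$, where $\lambda_0=\mathrm{crit}(j)$ and $\lambda_{n+1}=j(\lambda_n)$; in particular $\lambda$ is a singular strong limit cardinal of countable cofinality. (The proofs are recalled in Section~\ref{sec:embeddings}.)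

We give ${}^\omega\lambda$ the product of the discrete topology on $\lambda$, and $\mathcal{P}(\lambda)$ the topology generated by the sets
\[
N_{\alpha,a}=\{x\subseteq\lambda : x\cap\alpha=a\}\qquad(\alpha<\lambda,\ a\subseteq\alpha).
\]
A \emph{perfect embedding} is a map $\iota\colon{}^\omega\lambda\to\mathcal{P}(\lambda)$ that is a homeomorphism between ${}^\omega\lambda$ and a closed subset of $\mathcal{P}(\lambda)$.

Two notions of definability are used. A set $X\subseteq\mathcal{P}(\lambda)$ is \emph{$\Sigma_1$-definable with parameters in $V_{\lambda+1}$} if $X=\{x\subseteq\lambda:\varphi(x,y)\}$ for some $y\in V_{\lambda+1}$ and some $\Sigma_1$-formula $\varphi$ of set theory, evaluated in the universe $V$. For $n\ge1$, a \emph{$\Sigma^1_n$-formula} consists of $n$ alternating blocks of quantifiers over $V_{\lambda+1}$, the first one existential, followed by a formula all of whose quantifiers range over $V_\lambda$; it is evaluated in $(V_\lambda,V_{\lambda+1},\in)$. We call $X$ \emph{$\Sigma^1_n$-definable} if it is defined in this structure by a $\Sigma^1_n$-formula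 with parameters in $V_{\lambda+1}$.

Dimonte, Iannella and L\"ucke \cite{DIL} ask the following, for an I1-embedding $j\colon V_{\lambda+1}\to V_{\lambda+1}$.
\begin{enumerate}
\item[(1)] If $X\subseteq\mathcal{P}(\lambda)$ has cardinality greater than $\lambda$ and is $\Sigma_1$-definable with parameters in $V_{\lambda+1}$, is there a perfect embedding $\iota$ with $\mathrm{ran}(\iota)\subseteq X$?
\item[(2)] If so, does the same hold for $\Sigma^1_n$-definable sets, for each $n\ge1$?
\end{enumerate}

To see what is being asked, note that a subset $x$ of $\lambda$ is determined by the sequence of its traces $x\cap\lambda_n$, so that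
\begin{equation}\label{eq:size}
2^\lambda\le\prod_{n<\omega}2^{\lambda_n}\le\lambda^\omega\le2^\lambda .
\end{equation}
The range of a perfect embedding therefore has the largest possible cardinality $2^\lambda$. The assumption $|X|>\lambda$ is necessary, and a positive answer says that definable sets have no cardinality strictly between $\lambda$ and $2^\lambda$, for a reason that the topology can see.

Some definability assumption is necessary as well. A continuous map ${}^\omega\lambda\to\mathcal{P}(\lambda)$ is determined by its values on the $\lambda$ many eventually zero sequences, so there are at most $2^\lambda$ perfect embeddings; list them, with repetitions, as $\iota_\xi$ for $\xi<2^\lambda$. Choose recursively distinct points $a_\xi\in\mathcal{P}(\lambda)$ and $b_\xi\in\mathrm{ran}(\iota_\xi)$, both different from all points chosen earlier. Then $\{a_\xi:\xi<2^\lambda\}$ has cardinality $2^\lambda$ and contains no $\mathrm{ran}(\iota_\xi)$.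

At the other extreme, every closed set of cardinality greater than $\lambda$ contains the range of a perfect embedding, with no large cardinal assumption (Proposition~\ref{prop:closed}). The definable sets of the question lie between these two cases. An I1-embedding preserves $\Sigma^1_n$-formulas for all $n$ at once, so if embeddings can be made to act on the problem at all, no particular $n$ should be an obstacle, and one is led to guess that the answer to (2) is positive for all $n$. Question (1) turns out to be contained in the case $n=2$: a $\Sigma_1$-statement about subsets of $V_\lambda$ is verified by a transitive set of size $\lambda$, and such a set is coded by a well-founded relation on $V_\lambda$.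

\subsection{Results}

Both questions have a positive answer, and the hypothesis can be stratified. Let $\lambda$ be a limit ordinal. For an elementary $k\colon V_\lambda\to V_\lambda$ and $A\subseteq V_\lambda$ put
\[
k^+(A)=\bigcup_{\alpha<\lambda}k(A\cap V_\alpha).
\]
Let $E_0$ be the set of non-trivial elementary maps $k\colon V_\lambda\to V_\lambda$. For $M\ge1$ let $E_M$ be the set of $k\in E_0$ such that $k^+$ is \emph{$\Sigma^1_M$-elementary}: $\varphi(\vec A)\Leftrightarrow\varphi(k^+(\vec A))$ for all $\Sigma^1_M$-formulas $\varphi$ and all $\vec A$ from $V_{\lambda+1}$. A $\Sigma^1_M$-formula becomes a $\Sigma^1_{M+1}$-formula when a dummy block is added at the end, so $E_0\supseteq E_1\supseteq E_2\supseteq\cdots$. If $j$ is an I1-embedding, then $j{\restriction}V_\lambda$ belongs to every $E_M$ (Lemma~\ref{lem:I1}).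

\begin{theorem}\label{thm:levels}
Let $n\ge2$, let $\lambda$ be a limit ordinal and suppose $E_{2n+1}\neq\emptyset$. Then every $\Sigma^1_n$-definable set $X\subseteq\mathcal{P}(\lambda)$ with $|X|>\lambda$ contains the range of a perfect embedding $\iota\colon{}^\omega\lambda\to\mathcal{P}(\lambda)$.
\end{theorem}

\begin{theorem}[answer to (2)]\label{thm:projective}
Let $j\colon V_{\lambda+1}\to V_{\lambda+1}$ be an I1-embedding and let $n\ge1$. Then every $\Sigma^1_n$-definable set $X\subseteq\mathcal{P}(\lambda)$ with $|X|>\lambda$ contains the range of a perfect embedding.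
\end{theorem}

\begin{theorem}[answer to (1)]\label{thm:sigma1}
Let $j\colon V_{\lambda+1}\to V_{\lambda+1}$ be an I1-embedding. Then every set $X\subseteq\mathcal{P}(\lambda)$ with $|X|>\lambda$ that is $\Sigma_1$-definable with parameters in $V_{\lambda+1}$ contains the range of a perfect embedding. The same holds if $\lambda$ is a limit ordinal with $E_5\neq\emptyset$.
\end{theorem}

We do not claim that the levels $2n+1$ and $5$ are optimal. Recall that $H(\lambda^+)$ is the set of all sets whose transitive closure has cardinality at most $\lambda$.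

\begin{theorem}\label{thm:H}
Suppose that there is an I1-embedding $V_{\lambda+1}\to V_{\lambda+1}$, or just that $\lambda$ is a limit ordinal with $E_M\neq\emptyset$ for every $M<\omega$. Let $X\subseteq\mathcal{P}(\lambda)$ be definable over $(H(\lambda^+),\in)$ by a first-order formula with parameters in $H(\lambda^+)$; this includes all sets that are $\Sigma^1_n$-definable for some $n$. The following are equivalent: \textup{(a)} $|X|>\lambda$; \textup{(b)} $|X|=2^\lambda$; \textup{(c)} $X$ contains the range of a perfect embedding $\iota\colon{}^\omega\lambda\to\mathcal{P}(\lambda)$.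
\end{theorem}

\subsection{The method}

Suppose for the moment that $X$ is defined by a $\Sigma^1_n$-formula without parameters. Every $k\in E_n$ satisfies $k^+[X]\subseteq X$, so embeddings turn points of $X$ into points of $X$. A perfect set needs limits, and so we consider infinite compositions $k_0\circ k_1\circ k_2\circ\cdots$. If the critical points of the $k_l$ increase to some $\bar\lambda<\lambda$, then each element of $V_{\bar\lambda}$ is fixed by all but finitely many $k_l$, and the composition makes sense as a map $J\colon V_{\bar\lambda}\to V_\lambda$. When the $k_l$ are sufficiently elementary, the extension $J^+\colon V_{\bar\lambda+1}\to V_{\lambda+1}$ maps the set $\bar X\subseteq\mathcal{P}(\bar\lambda)$ defined over $V_{\bar\lambda}$ by the same formula into $X$, and every point of $X$ is such an image. Now $\bar X$ has fewer than $\lambda$ points and $X$ has more than $\lambda$, so the variation has to come from the embeddings. We find a single $\bar x\in\bar X$ that still has more than $\lambda$ images after any finite number of the $k_l$ have been fixed,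 and vary the $k_l$ along a tree.

Section~\ref{sec:closed} contains the topological part of the argument and the case of closed sets. Sections~\ref{sec:embeddings}--\ref{sec:limits} develop the embeddings, the reflection lemma on which everything rests, and the infinite compositions. Theorem~\ref{thm:levels} is proved in Section~\ref{sec:main}, and Theorems~\ref{thm:sigma1} and~\ref{thm:H} in Section~\ref{sec:codes}.

\section{Perfect embeddings and closed sets}\label{sec:closed}

In this section $\lambda$ is a strong limit cardinal and $\omega<\lambda_0<\lambda_1<\cdots$ are cardinals with supremum $\lambda$. There are $\sum_{\alpha<\lambda}2^{|\alpha|}=\lambda$ basic open sets $N_{\alpha,a}$.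

A basic open set splits into fewer than $\lambda$ pieces $N_{\beta,b}$ at any fixed level $\beta<\lambda$. It is therefore more convenient to embed a tree whose branching grows with the level than the $\lambda$-branching tree of ${}^\omega\lambda$. Let
\[
T=\bigcup_{n<\omega}\prod_{i<n}\lambda_i,\qquad [T]=\prod_{n<\omega}\lambda_n ,
\]
where $[T]$ carries the product of the discrete topologies, with basic open sets $[t]=\{f\in[T]:t\subseteq f\}$ for $t\in T$.

\begin{lemma}\label{lem:homeo}
The spaces ${}^\omega\lambda$ and $[T]$ are homeomorphic.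
\end{lemma}

\begin{proof}
We partition each $[t]$ into $\lambda$ basic open sets of unbounded lengths. Let $q(\xi)=\xi$ for $\xi<\omega$ and $q(\xi)=0$ for $\xi\ge\omega$. For $t\in T$ of length $n$, let $A_t$ be the set of all $t'\in T$ properly extending $t$ with $|t'|=n+1+q(t'(n))$. Each $f\in[t]$ extends exactly one member of $A_t$, namely $f{\restriction}(n+1+q(f(n)))$. For $1\le q<\omega$ there are $\lambda_{n+1}\cdots\lambda_{n+q}=\lambda_{n+q}$ members $t'$ of $A_t$ with $t'(n)=q$, so $|A_t|=\lambda$. Enumerate each $A_t$ without repetition in order type $\lambda$. For $s\in{}^{<\omega}\lambda$ define $t_s\in T$ by letting $t_\emptyset=\emptyset$ and letting $t_{s^\frown\xi}$ be the $\xi$-th element of $A_{t_s}$. Then $|t_s|\ge|s|$, so $h(F)=\bigcup_nt_{F\restriction n}$ is an element of $[T]$ for $F\in{}^\omega\lambda$, and $h(F){\restriction}n$ depends only on $F{\restriction}n$; thus $h$ is continuous. If $f\in[t_s]$, there is exactly one $\xi$ with $f\in[t_{s^\frown\xi}]$. Hence each $f\in[t_s]$ is $h(F)$ for exactly one $F$ extending $s$. So $h$ is a bijection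 that maps $\{F:s\subseteq F\}$ onto the open set $[t_s]$, and $h$ is a homeomorphism.
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $\iota_0\colon[T]\to\mathcal{P}(\lambda)$, and let $\alpha_s<\lambda$ for $s\in T$. Suppose:
\begin{enumerate}
\item[(S1)] if $f,g\in[s]$, $|s|=n$ and $\iota_0(f)\cap\alpha_s=\iota_0(g)\cap\alpha_s$, then $f(n)=g(n)$;
\item[(S2)] $\iota_0(f)\cap\lambda_n$ depends only on $f{\restriction}(n+1)$.
\end{enumerate}
Then $\mathrm{ran}(\iota_0)$ is the range of a perfect embedding.
\end{lemma}

\begin{proof}
By (S2), $\iota_0$ is continuous. Let $f\in[T]$, $n<\omega$ and $\gamma=\max_{i\le n}\alpha_{f\restriction i}$. If $\iota_0(g)\cap\gamma=\iota_0(f)\cap\gamma$, then (S1) gives $g(i)=f(i)$ for $i=0,\dots,n$ successively. So $\iota_0$ is injective with continuous inverse.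

Let $z$ be in the closure of $\mathrm{ran}(\iota_0)$. Call $g\in[T]$ \emph{$\gamma$-close} if $\iota_0(g)\cap\gamma=z\cap\gamma$; for each $\gamma<\lambda$ some $g$ is $\gamma$-close. We construct $f\in[T]$ and $\gamma_n<\lambda$ such that every $\gamma_n$-close $g$ extends $f{\restriction}n$. Let $\gamma_0=0$. Given $s=f{\restriction}n$ and $\gamma_n$, let $\gamma_{n+1}=\max(\gamma_n,\alpha_s,\lambda_n)$. All $\gamma_{n+1}$-close $g$ extend $s$ and have the same $\iota_0(g)\cap\alpha_s$, so by (S1) they have the same value $g(n)$; let $f(n)$ be this value. Now for each $n$ pick a $\gamma_{n+1}$-close $g$. It extends $f{\restriction}(n+1)$, so $z\cap\lambda_n=\iota_0(g)\cap\lambda_n=\iota_0(f)\cap\lambda_n$ by (S2). Hence $z=\iota_0(f)$, and $\mathrm{ran}(\iota_0)$ is closed. With $h$ from Lemma~\ref{lem:homeo}, $\iota_0\circ h$ is a perfect embedding.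
\end{proof}

The splitting required in (S1) comes from counting.

\begin{lemma}\label{lem:traces}
Let $B\subseteq\mathcal{P}(\lambda)$ with $|B|>\lambda$ and let $n<\omega$. Then $|\{x\cap\lambda_p:x\in B\}|\ge\lambda_n$ for all sufficiently large $p<\omega$.
\end{lemma}

\begin{proof}
The number of traces on $\lambda_p$ is non-decreasing in $p$. If it were below $\lambda_n$ for all $p$, then, since $x$ is determined by its traces, $|B|\le\lambda_n^\omega\le2^{\lambda_n}<\lambda$.
\end{proof}

\begin{proposition}\label{prop:closed}
Every closed $X\subseteq\mathcal{P}(\lambda)$ with $|X|>\lambda$ contains the range of a perfect embedding.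
\end{proposition}

\begin{proof}
Remove from $X$ all basic open sets $N$ with $|X\cap N|\le\lambda$, and let $X'$ be what remains. At most $\lambda\cdot\lambda=\lambda$ points are removed. So $X'\ne\emptyset$, and if a basic open $N$ meets $X'$, then $|X\cap N|>\lambda$ and hence $|X'\cap N|>\lambda$. We choose basic open sets $N_{\gamma_s,a_s}$ meeting $X'$, for $s\in T$, starting from $\gamma_\emptyset=0$. Given $s$ of length $n$, Lemma~\ref{lem:traces} provides $\alpha_s\ge\max(\gamma_s,\lambda_n)$ below $\lambda$ on which the points of $X'\cap N_{\gamma_s,a_s}$ have at least $\lambda_n$ traces. Let $\gamma_{s^\frown\beta}=\alpha_s$ and let the $a_{s^\frown\beta}$, $\beta<\lambda_n$, be pairwise distinct such traces. Put $\iota_0(f)=\bigcup_na_{f\restriction n}$. Then $\iota_0(f)\cap\alpha_{f\restriction n}=a_{f\restriction(n+1)}$, which gives (S1) and (S2). Also $\iota_0(f)$ agrees with some point of $X$ below each $\alpha_{f\restriction n}\ge\lambda_n$, so $\iota_0(f)\in X$ because $X$ is closed.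
\end{proof}

This proof attaches approximations, here basic open sets, to the nodes of $T$, and it uses two facts about them. The limit along a branch lies in $X$, because $X$ is closed. And small approximations can be discarded, because there are only $\lambda$ approximations. For a definable set, the approximations will be finite sequences of embeddings. The first fact is then replaced by the elementarity of infinite compositions (Lemma~\ref{lem:elementary}). The second has no direct analogue, since embeddings are subsets of $V_\lambda$ and counting bounds their number only by $2^\lambda$; its replacement is Lemma~\ref{lem:fiber}, of which Example~\ref{ex:onestep} is the one-step case.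

\section{Embeddings of $V_\lambda$ and their extensions}\label{sec:embeddings}

\subsection{Critical sequences}

We use Kunen's theorem in the form: for no ordinal $\mu$ is there a non-trivial elementary map $V_{\mu+2}\to V_{\mu+2}$.

\begin{lemma}\label{lem:basic}
Let $\lambda$ be a limit ordinal and $k\in E_0$.
\begin{enumerate}
\item[(a)] $k$ moves an ordinal, $k(\alpha)\ge\alpha$ for all $\alpha<\lambda$, and $k$ is the identity on $V_{\mathrm{crit}(k)}$.
\item[(b)] The ordinals $\kappa_0=\mathrm{crit}(k)$, $\kappa_{i+1}=k(\kappa_i)$ are inaccessible cardinals with supremum $\lambda$. Hence $\lambda$ is a strong limit cardinal of cofinality $\omega$, and $|V_\lambda|=\lambda$.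
\item[(c)] If $k(\xi)=\xi<\lambda$, then $\xi<\mathrm{crit}(k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Rank and the map $\alpha\mapsto V_\alpha$ are definable in $V_\lambda$, so $k$ respects them. As $k$ is strictly increasing on ordinals, $k(\alpha)\ge\alpha$. Suppose $k$ fixes all ordinals below $\kappa\le\lambda$. Then $k$ fixes every $x\in V_\kappa$, by induction on the rank $\rho$ of $x$: the set $k(x)$ has rank $k(\rho)=\rho$, and for $u$ of rank below $\rho$ we have $u\in x$ iff $u=k(u)\in k(x)$. With $\kappa=\lambda$ this shows that $k$ moves an ordinal, and with $\kappa=\mathrm{crit}(k)$ it gives the last statement.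

(b) The ordinals $\le\omega$ in $V_\lambda$ are definable, so $\kappa_0>\omega$. The set $\{A\subseteq\kappa_0:\kappa_0\in k(A)\}$ is a non-principal ultrafilter on $\kappa_0$, and it is $\kappa_0$-complete because $k(\bigcap_{\xi<\gamma}A_\xi)=\bigcap_{\xi<\gamma}k(A_\xi)$ for $\gamma<\kappa_0$. So $\kappa_0$ is measurable, hence inaccessible. Inaccessibility is computed correctly in $V_\lambda$, so all $\kappa_i$ are inaccessible, and they are strictly increasing. Let $\mu=\sup_i\kappa_i$. If $\mu<\lambda$, then $\langle\kappa_i:i<\omega\rangle\in V_\lambda$ is mapped to $\langle\kappa_{i+1}:i<\omega\rangle$, so $k(\mu)=\mu$, and $k{\restriction}V_{\mu+2}$ is a non-trivial elementary map $V_{\mu+2}\to V_{\mu+2}$, contradicting Kunen's theorem. So $\mu=\lambda$. Finally $|V_{\kappa_i}|=\kappa_i$ for each $i$.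

(c) If $\kappa_i\le\xi<\kappa_{i+1}$, then $k(\xi)\ge k(\kappa_i)=\kappa_{i+1}>\xi$.
\end{proof}

\begin{lemma}\label{lem:I1}
Let $j\colon V_{\lambda+1}\to V_{\lambda+1}$ be an I1-embedding. Then $\lambda$ is a limit ordinal, $j=(j{\restriction}V_\lambda)^+$, and $j{\restriction}V_\lambda\in E_M$ for every $M<\omega$.
\end{lemma}

\begin{proof}
By Kunen's theorem $\lambda$ is not a successor, and $V_1$ has one element, so $\lambda$ is a limit ordinal. The set $V_\lambda$ is the $\subseteq$-largest element of $V_{\lambda+1}$, so $j(V_\lambda)=V_\lambda$, and $j{\restriction}V_\lambda\colon V_\lambda\to V_\lambda$ is elementary. For $A\subseteq V_\lambda$ and $\alpha<\lambda$, elementarity gives $j(A\cap V_\alpha)=j(A)\cap V_{j(\alpha)}$. As $j(\alpha)\ge\alpha$, the union over $\alpha$ is $j(A)$. So $j=(j{\restriction}V_\lambda)^+$; in particular $j{\restriction}V_\lambda$ is non-trivial. A $\Sigma^1_M$-formula is a first-order formula of $(V_{\lambda+1},\in)$ in which some quantifiers are bounded by the definable element $V_\lambda$, so $j$ preserves it.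
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:projective} from Theorem~\ref{thm:levels}]
By Lemma~\ref{lem:I1}, $E_{2n+1}\ne\emptyset$ for all $n$. This settles $n\ge2$, and a $\Sigma^1_1$-definable set is $\Sigma^1_2$-definable.
\end{proof}

From now on $\lambda$ is a limit ordinal with $E_0\neq\emptyset$, and $(\lambda_n)_{n<\omega}$ is the critical sequence of a fixed member of $E_0$. By Lemma~\ref{lem:basic}, Section~\ref{sec:closed} applies.

\subsection{Formulas}

Formulas over $V_\lambda$ have \emph{element variables} $u,v,\dots$ ranging over $V_\lambda$ and \emph{set variables} $X,Y,\dots$ ranging over $V_{\lambda+1}$. A formula is \emph{first-order} if it has no quantifier over set variables; $\Sigma^1_0$ and $\Pi^1_0$ both mean first-order, and $\Pi^1_n$-formulas are the negations of $\Sigma^1_n$-formulas. We may assume that the atomic formulas are $u\in v$, $u=v$ and $u\in X$: for instance $X=v$ is $\forall w\,(w\in X\leftrightarrow w\in v)$, and $X\in Y$ is $\exists v\,(X=v\wedge v\in Y)$. Since $V_\lambda\subseteq V_{\lambda+1}$, an element parameter is also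 a set parameter, and a quantifier over elements may be read as a quantifier over sets $X$ restricted to those with $\exists v\,(X=v)$. By moving quantifiers to the front, $\Sigma^1_n$ and $\Pi^1_n$ are closed under $\wedge$ and $\vee$ up to equivalence; for $n\ge1$, $\Sigma^1_n$ is closed under $\exists X$ and $\Pi^1_n$ under $\forall X$; and a Boolean combination of $\Sigma^1_n$-formulas is both $\Sigma^1_{n+1}$ and $\Pi^1_{n+1}$. The same conventions apply over $V_{\bar\lambda}$ for a limit ordinal $\bar\lambda$.

For $c\subseteq V_\lambda$ and $u\in V_\lambda$ let $(c)_u=\{v:(u,v)\in c\}$ be the \emph{section} of $c$ at $u$. A finite or countable sequence $(c_r)$ of subsets of $V_\lambda$ is \emph{coded} by $c=\{(r,v):v\in c_r\}$, so that $(c)_r=c_r$. Replacing variables $X_0,X_1,\dots$ by $(X)_0,(X)_1,\dots$, we may contract each quantifier block to one quantifier, and the parameters to one parameter, without changing the complexity.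

\subsection{Local embeddings}

Infinite compositions of embeddings are defined only on some $V_{\bar\lambda}$, but on each bounded part they agree with a genuine embedding of $V_\lambda$. The following definition covers them together with the embeddings themselves.

\begin{definition}\label{def:local}
Let $\bar\lambda\le\lambda$ be a limit ordinal of cofinality $\omega$ with $\bar\lambda>\omega$. A map $J\colon V_{\bar\lambda}\to V_\lambda$ is a \emph{local embedding} if $J[\bar\lambda]$ is cofinal in $\lambda$ and for each $\alpha<\bar\lambda$ there is an elementary $k\colon V_\lambda\to V_\lambda$ with $J{\restriction}V_\alpha=k{\restriction}V_\alpha$. For $A\subseteq V_{\bar\lambda}$ let $J^+(A)=\bigcup_{\alpha<\bar\lambda}J(A\cap V_\alpha)$.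
\end{definition}

Every elementary $k\colon V_\lambda\to V_\lambda$, the identity included, is a local embedding with $\bar\lambda=\lambda$. Since finitely many elements of $V_{\bar\lambda}$ lie in one $V_\alpha$, a local embedding satisfies
\begin{equation}\label{eq:local}
V_\lambda\models\varphi(\vec u)\iff V_\lambda\models\varphi(J(\vec u))\qquad(\vec u\text{ from }V_{\bar\lambda})
\end{equation}
for all formulas $\varphi$ of set theory; note that both sides are evaluated in $V_\lambda$. In particular $J$ is injective, is strictly increasing on ordinals, fixes all ordinals $\le\omega$, commutes with the formation of tuples, and maps an $\omega$-sequence $\langle a_n\rangle\in V_{\bar\lambda}$ to $\langle J(a_n)\rangle$.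

\begin{lemma}\label{lem:star}
Let $J\colon V_{\bar\lambda}\to V_\lambda$ be a local embedding, $A\subseteq V_{\bar\lambda}$ and $\alpha<\bar\lambda$.
\begin{enumerate}
\item[(a)] $J^+(A)\cap V_{J(\alpha)}=J(A\cap V_\alpha)$. If $A\subseteq\bar\lambda$, then $J^+(A)\subseteq\lambda$ and $J^+(A)\cap J(\alpha)=J(A\cap\alpha)$.
\item[(b)] $J^+(u)=J(u)$ for $u\in V_{\bar\lambda}$.
\item[(c)] If $k\colon V_\lambda\to V_\lambda$ is elementary, then $k\circ J$ is a local embedding and $(k\circ J)^+=k^+\circ J^+$.
\item[(d)] If $J$ is the identity on $V_\kappa$ for a limit ordinal $\kappa\le\bar\lambda$, then $J^+(A)\cap V_\kappa=A\cap V_\kappa$.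
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:local}, $J(A\cap V_\beta)\cap V_{J(\alpha)}=J(A\cap V_\alpha)$ for $\beta\ge\alpha$, and $J(A\cap V_\beta)\subseteq J(A\cap V_\alpha)$ for $\beta\le\alpha$. For $A\subseteq\bar\lambda$ we have $A\cap V_\alpha=A\cap\alpha$, and each $J(A\cap\beta)$ is a set of ordinals. (b) $u\cap V_\beta=u$ for large $\beta$, and the union defining $J^+(u)$ is increasing. (c) $k(J(\alpha))\ge J(\alpha)$ gives cofinality, and by (a), applied to $k$ and then to $J$,
\[
k^+(J^+(A))\cap V_{k(J(\alpha))}=k\bigl(J^+(A)\cap V_{J(\alpha)}\bigr)=k(J(A\cap V_\alpha)).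
\]
Take the union over $\alpha$. (d) For $\alpha<\kappa$, part (a) reads $J^+(A)\cap V_\alpha=A\cap V_\alpha$.
\end{proof}

\begin{lemma}\label{lem:firstorder}
A local embedding $J\colon V_{\bar\lambda}\to V_\lambda$ is first-order elementary: for first-order $\varphi$, elements $\vec u$ of $V_{\bar\lambda}$ and subsets $\vec A$ of $V_{\bar\lambda}$, the formula $\varphi(\vec u,\vec A)$ holds over $V_{\bar\lambda}$ iff $\varphi(J(\vec u),J^+(\vec A))$ holds over $V_\lambda$.
\end{lemma}

\begin{proof}
Fix $\vec A$. For $\varphi$ with free element variables among $v_1,\dots,v_r$, where $r\ge1$, let $D_\varphi$ be the set of $r$-tuples from $V_{\bar\lambda}$ satisfying $\varphi(\cdot,\vec A)$ over $V_{\bar\lambda}$, and $D'_\varphi$ the set of $r$-tuples from $V_\lambda$ satisfying $\varphi(\cdot,J^+(\vec A))$ over $V_\lambda$. We show by induction on $\varphi$ that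
\begin{equation}\label{eq:D}
J(D_\varphi\cap V_\alpha)=D'_\varphi\cap V_{J(\alpha)}\qquad\text{for all }\alpha<\bar\lambda.
\end{equation}
This suffices: for $\vec u\in V_\alpha$ we get $\vec u\in D_\varphi$ iff $J(\vec u)\in J(D_\varphi\cap V_\alpha)$ iff $J(\vec u)\in D'_\varphi$. In each case $D_\varphi\cap V_\alpha$ is described from elements of $V_{\bar\lambda}$ and \eqref{eq:local} is applied.

If $\varphi$ is $v_i\in v_{i'}$ or $v_i=v_{i'}$, then $D_\varphi\cap V_\alpha$ is defined from $V_\alpha$ alone. If $\varphi$ is $v_i\in A$, then $D_\varphi\cap V_\alpha$ is the set of $r$-tuples in $V_\alpha$ with $u_i\in A\cap V_\alpha$, so its image is the set of $r$-tuples in $V_{J(\alpha)}$ with $u_i\in J(A\cap V_\alpha)=J^+(A)\cap V_{J(\alpha)}$. Conjunction and negation correspond to intersection and to complement within the $r$-tuples in $V_\alpha$, and $J$ commutes with both.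

Let $\varphi$ be $\exists v\,\theta$. The witnesses for the tuples in $V_\alpha$ need not have bounded rank in $V_{\bar\lambda}$; this is where the cofinality of $\bar\lambda$ is used. Let $(\delta_n)$ be increasing and cofinal in $\bar\lambda$, and put $D_n=\{\vec u\in V_\alpha:\exists v\,(\vec u,v)\in D_\theta\cap V_{\delta_n}\}$. Then $D_\varphi\cap V_\alpha=\bigcup_nD_n$, and $\langle D_n:n<\omega\rangle\in V_{\bar\lambda}$, being an $\omega$-sequence of subsets of $V_\alpha$. Hence $J(D_\varphi\cap V_\alpha)=\bigcup_nJ(D_n)$. By \eqref{eq:local} and the induction hypothesis at $\delta_n$, $J(D_n)=\{\vec u\in V_{J(\alpha)}:\exists v\,(\vec u,v)\in D'_\theta\cap V_{J(\delta_n)}\}$. Since $\sup_nJ(\delta_n)=\lambda$, the union is $D'_\varphi\cap V_{J(\alpha)}$.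
\end{proof}

The statement ``$A=(c)_u$'' is first-order, so local embeddings commute with sections:
\begin{equation}\label{eq:sections}
J^+((c)_u)=(J^+(c))_{J(u)},\qquad\text{in particular}\quad J^+((c)_r)=(J^+(c))_r\quad(r<\omega).
\end{equation}

\section{The root lemma}\label{sec:root}

An embedding $k\colon V_\lambda\to V_\lambda$ is a subset of $V_\lambda$, so second-order formulas can quantify over embeddings. We first compute the cost.

\begin{lemma}\label{lem:complexity}
For $k\in E_0$, the relations $k^+(c)=w$ and $\mathrm{crit}(k)=\nu$ are expressed by first-order formulas in $k,c,w,\nu$. The statement ``$k\in E_0$'' is both $\Sigma^1_1$ and $\Pi^1_1$. For $M\ge1$, the statement ``$k\in E_M$'' is $\Pi^1_{M+1}$.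
\end{lemma}

\begin{proof}
We have $k^+(c)=w$ iff $\forall u\,[u\in w\leftrightarrow\exists\alpha\,\exists a\,\exists a'\,(a=c\cap V_\alpha\wedge(a,a')\in k\wedge u\in a')]$, and $\mathrm{crit}(k)$ is the least ordinal $\nu$ with $(\nu,\nu)\notin k$.

The satisfaction relation of $(V_\lambda,\in)$ is a set $S$ of pairs of a formula code in $V_\omega$ and a finite assignment, so $S\subseteq V_\lambda$. It is the unique set obeying the recursive clauses for satisfaction, and obeying them is a first-order property $\tau(S)$. Let $\chi(k,S)$ say that $k$ is a function $V_\lambda\to V_\lambda$, not the identity, with $(\theta,\vec a)\in S\leftrightarrow(\theta,k(\vec a))\in S$ for all $\theta,\vec a$. Then $k\in E_0$ iff $\exists S\,(\tau(S)\wedge\chi(k,S))$ iff $\forall S\,(\tau(S)\to\chi(k,S))$.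

Let $M\ge1$. For sets $A,X_1,\dots,X_M$ expand $(V_\lambda,\in)$ by the predicates $(A)_r,(X_1)_r,\dots,(X_M)_r$ for $r<\omega$. As before, a first-order formula $\tau_M(S,A,X_1,\dots,X_M)$ characterizes the satisfaction relation of this structure. For a code $\theta\in V_\omega$ of a sentence let $\sigma_M(\theta,A)$ be
\[
\exists X_1\,\forall X_2\cdots QX_M\,QS\,[\,\tau_M(S,A,X_1,\dots,X_M)\ \square\ (\theta,\emptyset)\in S\,],
\]
where $\square$ is $\wedge$ if the last quantifier $Q$ is $\exists$, and $\to$ if it is $\forall$. The quantifier over $S$ joins the last block, so $\sigma_M$ is $\Sigma^1_M$. Every $\Sigma^1_M$-formula $\varphi(A_0,\dots,A_{r-1})$ has a code $\theta$ such that $\varphi((A)_0,\dots,(A)_{r-1})\Leftrightarrow\sigma_M(\theta,A)$ for all $A$. By \eqref{eq:sections}, and since $k$ fixes $V_\omega$ pointwise, $k\in E_M$ iff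
\[
k\in E_0\ \wedge\ \forall\theta\,\forall A\,\forall B\,\bigl[k^+(A)=B\to(\sigma_M(\theta,A)\leftrightarrow\sigma_M(\theta,B))\bigr].
\]
The bracket is a Boolean combination of $\Sigma^1_M$-formulas, hence $\Pi^1_{M+1}$.
\end{proof}

So ``there is $k\in E_M$ such that \dots'', with a first-order condition, is $\Sigma^1_1$ for $M=0$ and $\Sigma^1_{M+2}$ for $M\ge1$. Only the levels $0,1,3,5,\dots$ will occur, and we put
\[
M_0=0,\qquad M_q=2q-1\quad(q\ge1).
\]
An existential statement about a member of $E_{M_q}$ is then $\Sigma^1_{M_{q+1}}$.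

The next lemma replaces an embedding $i$ by an embedding $k$ with smaller critical point and meets two demands at once: $k^+$ acts like $i^+$ on one prescribed set, and the range of $k^+$ contains another prescribed set, which need not be in the range of $i^+$.

\begin{lemma}[root lemma]\label{lem:root}
Let $q<\omega$, $i\in E_{M_{q+1}}$, $\nu=\mathrm{crit}(i)$, $\nu'<\nu$ and $a,b\in V_{\lambda+1}$. There is $k\in E_{M_q}$ with
\[
\nu'<\mathrm{crit}(k)<\nu,\qquad k^+(b)=i^+(b),\qquad a\in\mathrm{ran}(k^+).
\]
The same holds for finitely or countably many sets $a_r$, $b_r$ simultaneously.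
\end{lemma}

\begin{proof}
Let $\Psi(U,W,Z,\nu',\delta)$ be the $\Sigma^1_{M_{q+1}}$-formula
\[
\exists k\,\exists c\,\bigl[k\in E_{M_q},\ k^+(U)=W,\ k^+(c)=Z,\ \nu'<\mathrm{crit}(k)<\delta\bigr].
\]
We want $\Psi(b,i^+(b),a,\nu',\nu)$. Applying $i^+$ to the parameters, and using $i(\nu')=\nu'$, turns this into $\Psi(i^+(b),i^+(i^+(b)),i^+(a),\nu',i(\nu))$, which is witnessed by $k=i$ and $c=a$, since $i\in E_{M_q}$ and $\nu'<\nu<i(\nu)$. As $i^+$ is $\Sigma^1_{M_{q+1}}$-elementary, the statement we want holds. For several sets let $a$ and $b$ code the sequences $(a_r)$ and $(b_r)$. By \eqref{eq:sections}, $k^+(b_r)=(k^+(b))_r=(i^+(b))_r=i^+(b_r)$, and if $a=k^+(c)$ then $a_r=k^+((c)_r)$.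
\end{proof}

The following example shows how the clause $k^+(b)=i^+(b)$ makes up for the fact that embeddings cannot be counted.

\begin{example}\label{ex:onestep}
Let $i\in E_1$ and let $D\subseteq\mathcal{P}(\lambda)$ with $|D|\le\lambda$. We claim that all but at most $\lambda$ many $x\subseteq\lambda$ are of the form $k^+(x')$ with $k\in E_0$, $\mathrm{crit}(k)<\mathrm{crit}(i)$, and $x'\subseteq\lambda$ \emph{outside} $D$.

By the root lemma every $x$ is of the form $k^+(x')$, but $k$ depends on $x$, and counting the pairs $(k,x')$ with $x'\in D$ gives only the bound $2^\lambda$. Instead, fix $h\subseteq\lambda\times\lambda$ such that every member of $D$ is a section $(h)_\xi$ with $\xi<\lambda$, and put $g=i^+(h)$. Given $x$, apply the root lemma with $a=x$ and $b=h$. This gives $k$ and $x'$ with $k^+(x')=x$ and $k^+(h)=g$, and $x'\subseteq\lambda$ by Lemma~\ref{lem:firstorder}. If $x'\in D$, say $x'=(h)_\xi$, then $x=(k^+(h))_{k(\xi)}=(g)_{k(\xi)}$ by \eqref{eq:sections}. The embedding $k$ varies with $x$, but the list $g$ does not. So every exceptional $x$ is one of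 the sections $(g)_\eta$, $\eta<\lambda$.
\end{example}

\section{Inverse limits}\label{sec:limits}

\begin{definition}
A sequence $K=(k_l)_{l\ge m}$ from $E_0$ is \emph{admissible with limit $\bar\lambda$} if the critical points $\mathrm{crit}(k_l)$ are strictly increasing with supremum $\bar\lambda<\lambda$. For $u\in V_{\bar\lambda}$ let
\[
J_K(u)=k_m\circ\dots\circ k_{l-1}(u)\qquad\text{for any }l\ge m\text{ with }u\in V_{\mathrm{crit}(k_l)} .
\]
For $l\ge m$, $K|l=(k_{l'})_{l'\ge l}$ is the \emph{tail} of $K$ from $l$.
\end{definition}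

The value $J_K(u)$ does not depend on $l$, because $k_{l'}(u)=u$ for all $l'\ge l$. The later maps are applied first; this is the order in which an infinite composition converges, and it has the effect that $J_K{\restriction}V_{\mathrm{crit}(k_l)}$ is computed by $k_m,\dots,k_{l-1}$ alone. Tails are admissible with the same limit, $J_{K|l}=k_l\circ J_{K|(l+1)}$, and $J_{K|l}$ is the identity on $V_{\mathrm{crit}(k_l)}$.

\begin{lemma}\label{lem:cofinal}
If $K=(k_l)_{l\ge m}$ is admissible with limit $\bar\lambda$, then $J_K\colon V_{\bar\lambda}\to V_\lambda$ is a local embedding.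
\end{lemma}

\begin{proof}
Only cofinality remains to be shown. Let $\eta_l=\sup J_{K|l}[\bar\lambda]$, so $\bar\lambda\le\eta_l\le\lambda$. Since $J_{K|l}(\alpha)=k_l(J_{K|(l+1)}(\alpha))\ge J_{K|(l+1)}(\alpha)$, the sequence $(\eta_l)$ is non-increasing, hence equal to some $\eta$ from some $l_0$ on. Suppose $\eta_m<\lambda$, so that $\eta<\lambda$. Let $(\delta_n)$ be cofinal in $\bar\lambda$. The sequence $\langle J_{K|(l_0+1)}(\delta_n):n<\omega\rangle$ has supremum $\eta$, so it belongs to $V_\lambda$, and $k_{l_0}$ maps it to $\langle J_{K|l_0}(\delta_n):n<\omega\rangle$, which also has supremum $\eta$. Hence $k_{l_0}(\eta)=\eta$, and Lemma~\ref{lem:basic}(c) gives $\eta<\mathrm{crit}(k_{l_0})<\bar\lambda\le\eta$, a contradiction.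
\end{proof}

Thus $J_K^+\colon V_{\bar\lambda+1}\to V_{\lambda+1}$ is defined and first-order elementary. To use it we need to know its range. A \emph{thread along $K$} is a sequence $(c_l)_{l\ge m}$ of subsets of $V_\lambda$ with $k_l^+(c_{l+1})=c_l$ for all $l\ge m$:
\[
\cdots\ \overset{k_{m+2}^+}{\longmapsto}\ c_{m+2}\ \overset{k_{m+1}^+}{\longmapsto}\ c_{m+1}\ \overset{k_m^+}{\longmapsto}\ c_m .
\]
Its \emph{limit} is $\bigcup_{l\ge m}(c_l\cap V_{\mathrm{crit}(k_l)})\subseteq V_{\bar\lambda}$. The threads form the inverse limit of the system of maps $k_l^+$, and the next lemma identifies this inverse limit with $V_{\bar\lambda+1}$. In particular, a set is in the range of $J_K^+$ exactly if it can be pulled back through $k_m^+,k_{m+1}^+,\dots$ successively.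

\begin{lemma}[threads]\label{lem:threads}
Let $K=(k_l)_{l\ge m}$ be admissible with limit $\bar\lambda$.
\begin{enumerate}
\item[(a)] If $\bar c\subseteq V_{\bar\lambda}$, then $c_l=J^+_{K|l}(\bar c)$ defines a thread along $K$, and $c_l\cap V_{\mathrm{crit}(k_l)}=\bar c\cap V_{\mathrm{crit}(k_l)}$.
\item[(b)] If $(c_l)$ is a thread along $K$ with limit $\bar c$, then $\bar c\cap V_{\mathrm{crit}(k_l)}=c_l\cap V_{\mathrm{crit}(k_l)}$ and $J^+_{K|l}(\bar c)=c_l$ for all $l\ge m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:star}(c) to $J_{K|l}=k_l\circ J_{K|(l+1)}$, and Lemma~\ref{lem:star}(d) to $J_{K|l}$.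

(b) By Lemma~\ref{lem:star}(d), $c_l$ and $c_{l+1}$ agree on $V_{\mathrm{crit}(k_l)}$. As the critical points increase, $c_{l'}\cap V_{\mathrm{crit}(k_l)}=c_l\cap V_{\mathrm{crit}(k_l)}$ for all $l'\ge l$. So the sets $c_l\cap V_{\mathrm{crit}(k_l)}$ extend one another, which gives the first equation. Let $\alpha<\bar\lambda$, choose $l'\ge l$ with $\alpha<\mathrm{crit}(k_{l'})$, and put $k=k_l\circ\dots\circ k_{l'-1}$, so that $k^+(c_{l'})=c_l$. By Lemma~\ref{lem:star}(a),
\[
J_{K|l}(\bar c\cap V_\alpha)=k(c_{l'}\cap V_\alpha)=k^+(c_{l'})\cap V_{k(\alpha)}=c_l\cap V_{J_{K|l}(\alpha)} .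
\]
The union over $\alpha$ is $c_l$ by Lemma~\ref{lem:cofinal}.
\end{proof}

\begin{example}
Let $m=0$, $\kappa_l=\mathrm{crit}(k_l)$ and $\bar c=\{\kappa_l:l<\omega\}$. Each $\bar c\cap V_\alpha$ is finite, so $J^+_{K|l}(\bar c)$ is the pointwise image of $\bar c$, and
\[
c_l=\{\kappa_0,\dots,\kappa_{l-1}\}\cup\{k_l(\kappa_l),\ k_lk_{l+1}(\kappa_{l+1}),\ k_lk_{l+1}k_{l+2}(\kappa_{l+2}),\ \dots\}.
\]
Each $c_l$ is cofinal in $\lambda$ by Lemma~\ref{lem:cofinal}. As $l$ grows, the elements drop one after another to their places in $\bar c$. The first $r$ elements of $c_0$ are determined by $k_0,\dots,k_{r-1}$.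
\end{example}

We now lift Lemma~\ref{lem:firstorder} to higher levels. The difficulty is to pull a witness down: if $\exists z\,\psi(z,J_K^+(b))$ holds over $V_\lambda$, there is no reason for a witness to lie in the range of $J_K^+$. We keep the witness and change the sequence. The root lemma replaces each $k_l$ by some $k'_l$ that treats the parameter as $k_l$ does and through which the witness can be pulled back.

\begin{lemma}\label{lem:elementary}
Let $q<\omega$, and let $K=(k_l)_{l\ge m}$ be admissible with limit $\bar\lambda$ and $k_l\in E_{M_q}$ for all $l$. Then $J_K^+$ is $\Sigma^1_q$-elementary: for every $\Sigma^1_q$-formula $\varphi$ and $b\in V_{\bar\lambda+1}$, $\varphi(b)$ holds over $V_{\bar\lambda}$ iff $\varphi(J_K^+(b))$ holds over $V_\lambda$. The same then holds for $\Pi^1_q$-formulas.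
\end{lemma}

\begin{proof}
Induction on $q$, for all $K$ at once; $q=0$ is Lemma~\ref{lem:firstorder}. Let all $k_l\in E_{M_{q+1}}$ and let $\varphi(b)$ be $\exists z\,\psi(z,b)$ with $\psi$ a $\Pi^1_q$-formula. If $\psi(\bar z,b)$ holds over $V_{\bar\lambda}$, then $\psi(J^+_K(\bar z),J^+_K(b))$ holds over $V_\lambda$ by the induction hypothesis, since $E_{M_{q+1}}\subseteq E_{M_q}$.

Conversely, let $\psi(z,J_K^+(b))$ hold over $V_\lambda$. Let $b_l=J^+_{K|l}(b)$ be the thread of $b$ along $K$, and let $z_m=z$. Given $z_l$, the root lemma applied to $k_l$ yields $k'_l\in E_{M_q}$ and $z_{l+1}$ with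
\[
\mathrm{crit}(k_{l-1})<\mathrm{crit}(k'_l)<\mathrm{crit}(k_l),\qquad (k'_l)^+(b_{l+1})=k_l^+(b_{l+1})=b_l,\qquad (k'_l)^+(z_{l+1})=z_l,
\]
where the lower bound is $0$ for $l=m$. The critical points of $K'=(k'_l)_{l\ge m}$ interleave with those of $K$, so $K'$ is admissible with the same limit $\bar\lambda$. Both $(z_l)$ and $(b_l)$ are threads along $K'$. Let $\bar z$ be the limit of $(z_l)$, so $J^+_{K'}(\bar z)=z$ by Lemma~\ref{lem:threads}(b). By Lemma~\ref{lem:threads}(a) for $K$ we have $b_l\cap V_{\mathrm{crit}(k'_l)}=b\cap V_{\mathrm{crit}(k'_l)}$, so the limit of $(b_l)$ along $K'$ is $b$, and $J^+_{K'}(b)=b_m=J_K^+(b)$. Thus $\psi(J^+_{K'}(\bar z),J^+_{K'}(b))$ holds over $V_\lambda$, and the induction hypothesis for $K'$ gives $\psi(\bar z,b)$ over $V_{\bar\lambda}$.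
\end{proof}

\section{Proof of Theorem~\ref{thm:levels}}\label{sec:main}

Let $n\ge2$, $j\in E_{2n+1}=E_{M_{n+1}}$ and $\kappa=\mathrm{crit}(j)$. Let
\[
X=\{x\subseteq\lambda:\exists z\,\psi(x,z,y)\},\qquad|X|>\lambda,
\]
with $\psi$ a $\Pi^1_{n-1}$-formula and $y\in V_{\lambda+1}$. Three levels of embeddings occur. The embeddings $k_l$ that are varied lie in $E_{M_{n-1}}$, which is what Lemma~\ref{lem:elementary} needs in order to transfer $\psi$. They are produced by the root lemma from fixed reference embeddings $i_l\in E_{M_n}$, and these in turn are produced from $j\in E_{M_{n+1}}$.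

\subsection{A reference thread for the parameter}

To vary $K$ while staying in $X$, all maps $J_K^+$ under consideration must have the same domain $V_{\bar\lambda+1}$ and send one fixed $\bar y$ to $y$. We arrange this by fixing once and for all a thread for $y$ and an interval for each critical point.

Let $y_0=y$ and $\nu_{-1}=0$. Given $y_l$ and $\nu_{l-1}<\kappa$, the root lemma applied to $j$ gives $i_l\in E_{M_n}$ and $y_{l+1}$ with
\[
\nu_{l-1}<\nu_l:=\mathrm{crit}(i_l)<\kappa,\qquad i_l^+(y_{l+1})=y_l .
\]
Let $\bar\lambda=\sup_l\nu_l\le\kappa<\lambda$, and let $\bar y$ be the limit of the thread $(y_l)$ along the admissible sequence $(i_l)$. By Lemma~\ref{lem:threads}(b), $y_l\cap V_{\nu_l}=\bar y\cap V_{\nu_l}$. Define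
\[
\mathcal{E}_l=\{k\in E_{M_{n-1}}:\nu_{l-1}<\mathrm{crit}(k)<\nu_l,\ k^+(y_{l+1})=y_l\},\qquad\mathcal{K}_m=\prod_{l\ge m}\mathcal{E}_l .
\]
Each $\mathcal{E}_l$ is non-empty by the root lemma applied to $i_l$ with $b=y_{l+1}$. Each $K\in\mathcal{K}_m$ is admissible with limit $\bar\lambda$, and $(y_l)_{l\ge m}$ is a thread along $K$ with limit $\bigcup_l(y_l\cap V_{\mathrm{crit}(k_l)})=\bigcup_l(\bar y\cap V_{\mathrm{crit}(k_l)})=\bar y$. Hence
\begin{equation}\label{eq:ybar}
J_K^+(\bar y)=y_m\qquad(K\in\mathcal{K}_m).
\end{equation}
Membership in $\mathcal{K}_m$ is a separate condition on each coordinate. Therefore tails of members of $\mathcal{K}_m$ are in the corresponding $\mathcal{K}_l$, and an infinite sequence all of whose finite parts are legal is legal. Let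
\[
\bar X=\{\bar x\subseteq\bar\lambda:\exists z\,\psi(\bar x,z,\bar y)\text{ holds over }V_{\bar\lambda}\}.
\]
The next two lemmas provide membership in $X$ and continuity.

\begin{lemma}\label{lem:sound}
If $\bar x\in\bar X$ and $K\in\mathcal{K}_0$, then $J_K^+(\bar x)\in X$.
\end{lemma}

\begin{proof}
If $\psi(\bar x,\bar z,\bar y)$ holds over $V_{\bar\lambda}$, then $\psi(J^+_K(\bar x),J^+_K(\bar z),y)$ holds over $V_\lambda$ by Lemma~\ref{lem:elementary} for $q=n-1$ and \eqref{eq:ybar}.
\end{proof}

\begin{lemma}\label{lem:continuity}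
Let $\bar x\subseteq\bar\lambda$, $m<l$ and $\alpha\le\nu_{l-1}$. If $K,K'\in\mathcal{K}_m$ agree on the coordinates in $[m,l)$, then $J_K(\alpha)=J_{K'}(\alpha)$, and $J_K^+(\bar x)$ and $J_{K'}^+(\bar x)$ have the same intersection with this ordinal.
\end{lemma}

\begin{proof}
The $l$-th critical points of $K$ and $K'$ exceed $\nu_{l-1}\ge\alpha$, so $J_K$ and $J_{K'}$ are computed at $\alpha$ and at $\bar x\cap\alpha$ by the common composition $k_m\circ\dots\circ k_{l-1}$. Now apply Lemma~\ref{lem:star}(a) to $J_K$ and $J_{K'}$.
\end{proof}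

\subsection{A point with many images}

For $\bar x\subseteq\bar\lambda$ and $m<\omega$ let
\[
B_m(\bar x)=\{J_K^+(\bar x):K\in\mathcal{K}_m\}\subseteq\mathcal{P}(\lambda).
\]
Suppose $k_0\in\mathcal{E}_0,\dots,k_{m-1}\in\mathcal{E}_{m-1}$ have been fixed, with composition $k$. By Lemma~\ref{lem:threads}(a), the points $J^+_K(\bar x)$ for $K\in\mathcal{K}_0$ beginning with $k_0,\dots,k_{m-1}$ form the set $k^+[B_m(\bar x)]$. This set plays the role of $X'\cap N$ in Proposition~\ref{prop:closed}. Since $k^+$ is injective by Lemma~\ref{lem:firstorder}, its cardinality is $|B_m(\bar x)|$, which depends on the number of embeddings fixed so far and not on which they are. So only countably many conditions are needed to keep the tree splitting: $|B_m(\bar x)|>\lambda$ for all $m$. The same observation shows $|B_m(\bar x)|\le|B_{m'}(\bar x)|$ for $m'\le m$, so the conditions become stronger as $m$ grows. They fail for some $\bar x$: if $\bar x\subseteq\nu_{m-1}$ then $B_m(\bar x)=\{\bar x\}$, and $B_m(\bar\lambda)=\{\lambda\}$ for all $m$.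

\begin{lemma}\label{lem:fiber}
There is $\bar x\in\bar X$ with $|B_m(\bar x)|>\lambda$ for all $m<\omega$.
\end{lemma}

The proof iterates Example~\ref{ex:onestep}. If the lemma fails, the small sets $B_m(\bar x)$ are collected in lists $h_m$. A point $x\in X$ is pulled back along a sequence $K$ to some $\bar x\in\bar X$, and for some $m$ its $m$-th pullback is on the list $h_m$. The relevant $m$ is known only after all of $K$ has been chosen, so the images of all lists have to be frozen at every step: $k_l$ must agree with $i_l$ on the image that each $h_r$, $r>l$, has acquired under $i_{l+1},\dots,i_{r-1}$.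

\begin{proof}
Suppose not, and choose for each $\bar x\in\bar X$ some $m(\bar x)$ with $|B_{m(\bar x)}(\bar x)|\le\lambda$. Put $D_m=\bigcup\{B_m(\bar x):\bar x\in\bar X,\ m(\bar x)=m\}$. Since $\bar\lambda<\lambda$ and $\lambda$ is a strong limit, $|\bar X|\le2^{|\bar\lambda|}<\lambda$, so $|D_m|\le\lambda$. Fix $h_m\subseteq\lambda\times\lambda$ such that every member of $D_m$ is $(h_m)_\xi$ for some $\xi<\lambda$. For $l\le r<\omega$ let
\[
g_{l,r}=(i_l\circ\dots\circ i_{r-1})^+(h_r),\qquad\text{so that }g_{r,r}=h_r\text{ and }i_l^+(g_{l+1,r})=g_{l,r}\text{ for }l<r .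
\]
We show that every $x\in X$ is $(g_{0,m})_\eta$ for some $m<\omega$ and $\eta<\lambda$. The sets $g_{0,m}$ do not depend on $x$, so this gives $|X|\le\lambda$, a contradiction.

Let $x\in X$ and fix $z$ with $\psi(x,z,y)$. Put $x_0=x$ and $z_0=z$. Given $x_l$ and $z_l$, apply the root lemma to $i_l\in E_{M_n}$ with $\nu'=\nu_{l-1}$, asking that $x_l,z_l$ be in the range and that the new embedding agree with $i_l^+$ on $y_{l+1}$ and on the countably many sets $g_{l+1,r}$, $r>l$. We obtain $k_l\in E_{M_{n-1}}$ with $\nu_{l-1}<\mathrm{crit}(k_l)<\nu_l$ and sets $x_{l+1},z_{l+1}$ with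
\[
k_l^+(x_{l+1})=x_l,\quad k_l^+(z_{l+1})=z_l,\quad k_l^+(y_{l+1})=y_l,\quad k_l^+(g_{l+1,r})=g_{l,r}\ \ (r>l).
\]
Then $K=(k_l)_{l\ge0}\in\mathcal{K}_0$, and $x_l\subseteq\lambda$ for all $l$ by Lemma~\ref{lem:firstorder}. Let $\bar x\subseteq\bar\lambda$ and $\bar z\subseteq V_{\bar\lambda}$ be the limits of the threads $(x_l)$ and $(z_l)$ along $K$. By Lemma~\ref{lem:threads}(b) and \eqref{eq:ybar}, the true statement $\psi(x,z,y)$ is $\psi(J_K^+(\bar x),J_K^+(\bar z),J_K^+(\bar y))$, so $\psi(\bar x,\bar z,\bar y)$ holds over $V_{\bar\lambda}$ by Lemma~\ref{lem:elementary} for $q=n-1$. Thus $\bar x\in\bar X$.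

Let $m=m(\bar x)$. Then $x_m=J^+_{K|m}(\bar x)\in B_m(\bar x)\subseteq D_m$, so $x_m=(h_m)_\xi$ for some $\xi<\lambda$. Let $k=k_0\circ\dots\circ k_{m-1}$. Applying $k_{m-1}^+,\dots,k_0^+$ in turn carries $g_{m,m}$ to $g_{m-1,m}$, then to $g_{m-2,m}$, and finally to $g_{0,m}$; so $k^+(h_m)=g_{0,m}$. By \eqref{eq:sections}, $x=k^+(x_m)=(k^+(h_m))_{k(\xi)}=(g_{0,m})_{k(\xi)}$.
\end{proof}

This is the only place where $|X|>\lambda$ is used.

\subsection{The tree of embeddings}

Fix $\bar x$ as in Lemma~\ref{lem:fiber}. By recursion on $s\in T$ we define $m_s<\omega$ and $K_s=(k^s_l)_{l<m_s}\in\prod_{l<m_s}\mathcal{E}_l$, such that $K_{s^\frown\beta}$ properly extends $K_s$. Write $k^s=k^s_0\circ\dots\circ k^s_{m_s-1}$. Let $m_\emptyset=0$.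

Let $s$ have length $d$. By Lemma~\ref{lem:traces} there is $p_s\ge d$ such that the members of $B_{m_s}(\bar x)$ have at least $\lambda_d$ traces on $\lambda_{p_s}$. Choose $K^{s,\beta}\in\mathcal{K}_{m_s}$ for $\beta<\lambda_d$ such that the sets
\[
c_{s,\beta}=J^+_{K^{s,\beta}}(\bar x)\cap\lambda_{p_s}
\]
are pairwise distinct. A finite part of $K^{s,\beta}$ already decides $c_{s,\beta}$: choose $\alpha<\bar\lambda$ with $J_{K^{s,\beta}}(\alpha)\ge\lambda_{p_s}$, by Lemma~\ref{lem:cofinal}, and $l>m_s$ with $\alpha\le\nu_{l-1}$. Let $m_{s^\frown\beta}=l$, and let $K_{s^\frown\beta}$ be $K_s$ followed by $K^{s,\beta}{\restriction}[m_s,l)$. By Lemma~\ref{lem:continuity},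
\begin{equation}\label{eq:decide}
J^+_K(\bar x)\cap\lambda_{p_s}=c_{s,\beta}\quad\text{whenever }K\in\mathcal{K}_{m_s}\text{ agrees with }K^{s,\beta}\text{ on }[m_s,m_{s^\frown\beta}).
\end{equation}

For $f\in[T]$ let $K_f=\bigcup_dK_{f\restriction d}\in\mathcal{K}_0$ and $\iota_0(f)=J^+_{K_f}(\bar x)$. By Lemma~\ref{lem:sound}, $\iota_0(f)\in X$. Put $\alpha_s=k^s(\lambda_{p_s})<\lambda$. Let $f\in[s]$ with $|s|=d$, and let $w=J^+_{K_f|m_s}(\bar x)$. Then $\iota_0(f)=(k^s)^+(w)$ by Lemma~\ref{lem:threads}(a), and $w\cap\lambda_{p_s}=c_{s,f(d)}$ by \eqref{eq:decide}. Lemma~\ref{lem:star}(a) for $k^s$ gives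
\[
\iota_0(f)\cap\alpha_s=k^s(w\cap\lambda_{p_s})=k^s(c_{s,f(d)}).
\]
As $k^s$ is injective and the $c_{s,\beta}$ are distinct, (S1) holds. The right-hand side depends only on $f{\restriction}(d+1)$, and $\alpha_s\ge\lambda_{p_s}\ge\lambda_d$, so (S2) holds. By Lemma~\ref{lem:criterion}, $\mathrm{ran}(\iota_0)\subseteq X$ is the range of a perfect embedding. This proves Theorem~\ref{thm:levels}. \qed

\section{Coding $H(\lambda^+)$ over $V_\lambda$}\label{sec:codes}

It remains to bring definability in $V$ and in $H(\lambda^+)$ within reach of Theorem~\ref{thm:levels}. Since $|V_\lambda|=\lambda$, the membership relation on a transitive set of size $\lambda$ can be copied to a relation on $V_\lambda$, that is, to an element of $V_{\lambda+1}$.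

A relation $E\subseteq V_\lambda\times V_\lambda$ is \emph{extensional} if distinct elements of $V_\lambda$ have distinct sets of $E$-predecessors. Call $E$ a \emph{coding relation} if it is extensional and well-founded. Then the transitive collapse $\pi_E(u)=\{\pi_E(v):v\mathrel{E}u\}$ is an isomorphism of $(V_\lambda,E)$ with $(Q_E,\in)$ for a transitive set $Q_E$. We use two first-order formulas. The formula $\varepsilon(E,e)$ says that $e$ is a function $V_\lambda\to V_\lambda$ and that for every $a\in V_\lambda$ the $E$-predecessors of $e(a)$ are exactly the $e(b)$ with $b\in a$. The formula $\rho(E,e,u,A)$ says that the $E$-predecessors of $u$ are exactly the $e(b)$ with $b\in A$.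

\begin{lemma}\label{lem:codes}
\begin{enumerate}
\item[(a)] ``$E$ is a coding relation'' is $\Pi^1_1$.
\item[(b)] The sets $Q_E$ are exactly the transitive sets of cardinality $\lambda$.
\item[(c)] Let $E$ be a coding relation. If $V_\lambda\subseteq Q_E$, then $\varepsilon(E,e)$ holds for $e=\pi_E^{-1}{\restriction}V_\lambda$. If $\varepsilon(E,e)$ holds, then for $u\in V_\lambda$ and $A\subseteq V_\lambda$ we have $\rho(E,e,u,A)$ iff $\pi_E(u)=A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Extensionality is first-order. $E$ is well-founded iff there is no infinite $E$-descending sequence, and every function $\omega\to V_\lambda$ is a subset of $V_\lambda$; so well-foundedness is one universal quantifier over $V_{\lambda+1}$ followed by a first-order formula.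

(b) $|Q_E|=|V_\lambda|=\lambda$. If $Q$ is transitive and $\sigma\colon Q\to V_\lambda$ is a bijection, then $E=\{(\sigma(b),\sigma(a)):b\in a\in Q\}$ is a coding relation with $\pi_E=\sigma^{-1}$.

(c) For $a\in V_\lambda\subseteq Q_E$ we have $v\mathrel{E}\pi_E^{-1}(a)$ iff $\pi_E(v)\in a$ iff $v=\pi_E^{-1}(b)$ for some $b\in a$. Now assume $\varepsilon(E,e)$. By $\in$-induction, $\pi_E(e(a))=\{\pi_E(e(b)):b\in a\}=a$. If $\rho(E,e,u,A)$, the same computation gives $\pi_E(u)=A$. If $\pi_E(u)=A$, then $v\mathrel{E}u$ iff $\pi_E(v)=b=\pi_E(e(b))$ for some $b\in A$, iff $v=e(b)$ for some $b\in A$.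
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sigma1}]
By Lemma~\ref{lem:I1} we may assume just $E_5\ne\emptyset$. Let $X=\{x\subseteq\lambda:\varphi(x,y)\}$ with $y\in V_{\lambda+1}$, where $\varphi(x,y)$ is $\exists w\,\theta(x,y,w)$ and all quantifiers of $\theta$ are bounded. Recall that such a $\theta$ is absolute between $V$ and any transitive set containing its arguments. We claim that for $x\subseteq\lambda$, $\varphi(x,y)$ holds iff there are $E,e\in V_{\lambda+1}$ and $x^*,y^*\in V_\lambda$ such that
\begin{equation}\label{eq:sigma12}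
E\text{ is a coding relation},\ \ \varepsilon(E,e),\ \ \rho(E,e,x^*,x),\ \ \rho(E,e,y^*,y),\ \ (V_\lambda,E)\models\varphi(x^*,y^*).
\end{equation}
If \eqref{eq:sigma12} holds, then $\pi_E(x^*)=x$ and $\pi_E(y^*)=y$ by Lemma~\ref{lem:codes}(c), so $Q_E\models\varphi(x,y)$, and a witness in the transitive set $Q_E$ is a witness in $V$. Conversely, suppose $\varphi(x,y)$. Choose a limit ordinal $\zeta>\lambda+1$ such that $V_\zeta$ contains a witness, so $V_\zeta\models\varphi(x,y)$. Let $N$ be an elementary substructure of $V_\zeta$ with $V_\lambda\cup\{x,y\}\subseteq N$ and $|N|=|V_\lambda|=\lambda$, and let $Q$ be its transitive collapse. The collapse is the identity on the transitive set $V_\lambda$, and hence fixes $x,y\subseteq V_\lambda$. So $V_\lambda\cup\{x,y\}\subseteq Q$ and $Q\models\varphi(x,y)$. Take $E$ with $Q_E=Q$, and $e=\pi_E^{-1}{\restriction}V_\lambda$, $x^*=\pi_E^{-1}(x)$, $y^*=\pi_E^{-1}(y)$.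

In \eqref{eq:sigma12} the first clause is $\Pi^1_1$ and the others are first-order; for the last one, replace $\in$ by $E$ in the fixed formula $\varphi$. So $X$ is $\Sigma^1_2$-definable from $y$, and Theorem~\ref{thm:levels} applies with $n=2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:H}]
By Lemma~\ref{lem:I1} we may assume just that all $E_M$ are non-empty. Call a relation on $V_{\lambda+1}$ \emph{projective} if it is $\Sigma^1_n$-definable for some $n$. Projective relations are closed under Boolean combinations and under quantification over $V_{\lambda+1}$ and over $V_\lambda$. Since $|V_\lambda|=\lambda$, we have $V_\lambda\in H(\lambda^+)$ and $V_{\lambda+1}=\{a\in H(\lambda^+):a\subseteq V_\lambda\}$, so projective sets are definable over $H(\lambda^+)$ from parameters, as stated in the theorem.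

(c)$\Rightarrow$(b) follows from \eqref{eq:size}, and (b)$\Rightarrow$(a) from $2^\lambda>\lambda$. For (a)$\Rightarrow$(c) it suffices, by Theorem~\ref{thm:levels}, to show that $X$ is projective.

A \emph{code} is a pair $(E,u)$ of a coding relation $E$ and $u\in V_\lambda$; it codes $\pi_E(u)$. The coded sets are exactly the elements of $H(\lambda^+)$: $Q_E\subseteq H(\lambda^+)$ because $Q_E$ is transitive of size $\lambda$, and each $a\in H(\lambda^+)$ belongs to the transitive set $\mathrm{tc}(\{a\})\cup V_\lambda$ of size $\lambda$, which is some $Q_E$ by Lemma~\ref{lem:codes}(b). Equality and membership of coded sets are projective relations of the codes. For equality, let $\mathrm{cl}_E(u)$ be the set of $v$ for which there is a finite sequence $v=v_r\mathrel{E}\cdots\mathrel{E}v_0=u$ with $r\ge0$; this set is first-order definable from $E$ and $u$, since finite sequences from $V_\lambda$ belong to $V_\lambda$. The map $\pi_E$ is an isomorphism of $(\mathrm{cl}_E(u),E)$ with $(\mathrm{tc}(\{\pi_E(u)\}),\in)$, and the only $\in$-isomorphism between transitive sets is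 the identity. Hence $\pi_E(u)=\pi_{E'}(u')$ iff there is an isomorphism of $(\mathrm{cl}_E(u),E)$ with $(\mathrm{cl}_{E'}(u'),E')$ taking $u$ to $u'$, which is $\Sigma^1_1$. For membership, $\pi_E(u)\in\pi_{E'}(u')$ iff there is $v\mathrel{E'}u'$ with $\pi_E(u)=\pi_{E'}(v)$.

By induction on formulas $\varphi(v_1,\dots,v_r)$ of set theory we obtain projective relations $\varphi^*$ such that, for all codes,
\[
\varphi^*(E_1,u_1,\dots,E_r,u_r)\iff H(\lambda^+)\models\varphi(\pi_{E_1}(u_1),\dots,\pi_{E_r}(u_r)):
\]
atomic formulas are translated as above, connectives are kept, and $\exists v$ becomes ``there is a code $(E,u)$'', which is projective by Lemma~\ref{lem:codes}(a). Let $X=\{x\subseteq\lambda:H(\lambda^+)\models\varphi(x,p)\}$ and fix a code $(E_p,u_p)$ of $p$. Then $x\in X$ iff there are a code $(E,u)$ and $e$ with $\varepsilon(E,e)$, $\rho(E,e,u,x)$ and $\varphi^*(E,u,E_p,u_p)$. Indeed, these conditions give $\pi_E(u)=x$ by Lemma~\ref{lem:codes}(c), and hence $x\in X$; and for $x\in X$ they hold with $Q_E=V_\lambda\cup\{x\}$, $e=\pi_E^{-1}{\restriction}V_\lambda$ and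 $u=\pi_E^{-1}(x)$. So $X$ is projective.
\end{proof}

\begin{thebibliography}{1}

\bibitem{DIL}
Vincenzo Dimonte, Martina Iannella, Philipp L\"ucke, \emph{Descriptive properties of I2-embeddings}, arXiv:2311.00376 (2023).

\end{thebibliography}
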